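# No $(1,\omega)$-weakly universal functions in the Sacks model

## The theorems on weak universality

We work in ZFC. The main theorem answers a problem posed by Osvaldo Guzman in "On $(1,\omega_1)$-weakly universal functions", arXiv:1810.09072 (2018).

**Theorem B.** There is no $(1,\omega)$-weakly universal function (hence no $(1,2)$-weakly universal function) in the Sacks model.

It is a special case of a stronger statement.

**Theorem C.** In the Sacks model let $\mathcal U$ be a set of at most $\aleph_1$ functions $U:[\omega_1]^2\to\omega$ and $\mathcal B$ a set of at most $\aleph_1$ subsets of $\omega$. There is $F:[\omega_1]^2\to\omega$ such that whenever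
$$F(\alpha,\beta)=e(U(h(\alpha),h(\beta)))\quad\text{for all }\alpha\neq\beta\text{ in }\omega_1, \tag{1}$$
with $U\in\mathcal U$, $h:\omega_1\to\omega_1$ injective and $e:\omega\to\omega$, then every fiber $e^{-1}(n)$, $n\in\omega$, is infinite and is not in $\mathcal B$. Moreover, for every set of at most $\aleph_1$ graphs on $\omega_1$ there is a graph on $\omega_1$ that embeds as an induced subgraph into none of them.

Both follow from a statement about ground-model subsets. For an ordinal $\gamma$, let $P_\gamma$ be the countable support iteration of Sacks forcing of length $\gamma$.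

**Theorem A** (no CH needed). Let $G$ be $P_\gamma$-generic over $V$, $\gamma$ any ordinal. Every uncountable set of ordinals $X\in V[G]$ has an infinite subset $E\in V$.

Now we unpack.

**Definition.** A function $U:[\omega_1]^2\to\omega$ is $(1,\kappa)$-weakly universal if for every $F:[\omega_1]^2\to\omega$ there are an injective $h:\omega_1\to\omega_1$ and a function $e:\omega\to\omega$ such that $|e^{-1}(n)|<\kappa$ for every $n\in\omega$ and (1) holds.

Think of $F$ and $U$ as colorings of the edges of the complete graph on $\omega_1$. The map $h$ places the vertices of $F$ among those of $U$, and $e$ then renames colors. The cardinal $\kappa$ limits how many colors of $U$ may be merged into one. For $\kappa=2$ no merging is allowed: $e$ is injective. For $\kappa=\omega$ only finitely many colors may be merged into one. For $\kappa=\omega_1$ there is no restriction on $e$ at all, since every subset of $\omega$ is countable. A smaller $\kappa$ is a stronger demand on $U$, so a $(1,2)$-weakly universal function would be $(1,\omega)$-weakly universal. This is the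 "hence" in Theorem B.

The simplest case can be done by hand in any model. If $U$ takes only finitely many values, then $e\circ U\circ h$ takes finitely many values for all $e$ and $h$, so an $F$ with infinite range is not represented, and $U$ is not even $(1,\omega_1)$-weakly universal.

**Definition.** The Sacks model is $V[G]$, where $V\models CH$ and $G$ is $P_{\omega_2}$-generic over $V$.

It is known that $(1,\omega_1)$-weakly universal functions exist in the Sacks model. There is no conflict with Theorem C: if $U$ is such a function and $F$ is given by Theorem C for $\mathcal U=\{U\}$, then $F$ is represented as in (1), but only by functions $e$ that have all their fibers infinite. Thus Theorem C says that the infinite merging allowed by $\kappa=\omega_1$ is really needed.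

Theorem B follows from Theorem C with $\mathcal U=\{U\}$ and $\mathcal B=\emptyset$: a $(1,\omega)$-representation has only finite fibers, while Theorem C says that every fiber is infinite.

The word "uncountable" in Theorem A cannot be dropped. Let $x\in 2^\omega$ be a real in $V[G]\setminus V$ and let $X=\{x\restriction n:n<\omega\}$, coded as a set of ordinals by a bijection $2^{<\omega}\to\omega$ in $V$. An infinite $E\subseteq X$ has union $x$, so $E\notin V$. This $X$ is countable.

We use the following standard facts (Baumgartner–Laver, *Iterated perfect-set forcing*, Ann. Math. Logic 17 (1979)): $P_\gamma$ is proper, so it preserves $\omega_1$; under CH, $P_{\omega_2}$ has the $\omega_2$-c.c.; each iterand adds a new real. They are used only in the deduction of Theorems B and C from Theorem A. For $\eta\le\gamma$ we write $G_\eta$ for the restriction of $G$ to $P_\eta$.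

## Coding a new real into $F$, and how $h$ can escape

Fix one function $U$ in the Sacks model. We will see that $U\in V[G_\eta]$ for some $\eta<\omega_2$, and that there is a real $x\in 2^\omega$ in $V[G]\setminus V[G_\eta]$. If $e$ and $h$ are also in $V[G_\eta]$, then $e\circ U\circ h\in V[G_\eta]$, so it is different from every $F\notin V[G_\eta]$. So we should code $x$ into $F$ and try to read $x$ off from a representation $F=e\circ U\circ h$ inside $V[G_\eta]$. The difficulty is that $e$ and $h$ may be new.

The obvious coding is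
$$F(\xi,\beta)=x(\xi)\text{ if }\xi<\omega\le\beta,\qquad F(\xi,\beta)=0\text{ for all other pairs }\xi<\beta.$$
If (1) holds with $e=\mathrm{id}$, then $x(\xi)=U(h(\xi),h(\omega))$ for $\xi<\omega$. To compute $x$ in $V[G_\eta]$ we need $U$, the single ordinal $h(\omega)$, and the sequence $h\restriction\omega$. The last one is the trouble, and it is fatal. Let $U(\xi,\beta)=\xi\bmod 2$ if $\xi<\omega\le\beta$ and $U(\xi,\beta)=0$ for all other pairs $\xi<\beta$; this $U$ is in $V$. Let $h(\xi)=2\xi+x(\xi)$ for $\xi<\omega$ and $h(\beta)=\beta$ for $\beta\ge\omega$. Then $h$ is injective. For $\xi<\omega\le\beta$ we get $U(h(\xi),h(\beta))=x(\xi)=F(\xi,\beta)$. If both arguments are below $\omega$, or both are at least $\omega$, then both functions give $0$. So this one ground-model $U$ represents $F$, whatever $x$ is: the embedding $h$ carries the information on a countable set that we fixed in advance.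

The way out is not to fix the countable set in advance. The map $h$ has an uncountable domain, and Theorem A, applied to its graph, gives *some* infinite set $E\in V$ on which $h$ agrees with a ground-model function. By CH in $V$ there are only $\aleph_1$ countable candidates for $E$ in $V$. We give each its own vertex $\beta$ and write a copy of $x$ on the edges from $E$ to $\beta$. New functions $e$ are handled in the same way: reading the copy at $\beta$ needs just one fiber of $e$, and which fiber is needed can be prescribed at $\beta$.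

## Theorem A implies Theorems B and C

Assume Theorem A, let $V\models CH$, let $G$ be $P_{\omega_2}$-generic over $V$, and let $\mathcal U$, $\mathcal B$ be as in Theorem C.

**Step 1. Catching $\mathcal U$ and $\mathcal B$ at an intermediate stage.** This step finds $\eta<\omega_2$ with $\mathcal U\cup\mathcal B\subseteq V[G_\eta]$. Since $\omega_1$ is preserved, $\mathcal U$ and $\mathcal B$ can be coded together by one subset $Z$ of $\omega_1$. By the $\omega_2$-c.c., $Z$ has a nice name involving at most $\aleph_1$ conditions. Each has countable support, so the union of all these supports has size at most $\aleph_1$ and is bounded by some $\eta<\omega_2$. A condition $p$ with support included in $\eta$ is in $G$ iff $p\restriction\eta\in G_\eta$: if $p\restriction\eta\in G_\eta$, there is $q\in G$ with $q\restriction\eta\le p\restriction\eta$, and then $q\le p$. So $Z\in V[G_\eta]$, and $\mathcal U\cup\mathcal B\subseteq V[G_\eta]$. Fix $x\in2^\omega\cap V[G]\setminus V[G_\eta]$, for example the $\eta$-th Sacks real.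

**Step 2. Listing all candidates in $V$.** This step assigns to each countably infinite $E\subseteq\omega_1$ in $V$ and each $n\in\omega$ a vertex $\beta$ above $E$. By CH in $V$, there are $\aleph_1^{\aleph_0}=\aleph_1$ such pairs $(E,n)$. In $V$, list them as $\langle(E'_\beta,n'_\beta):\omega\le\beta<\omega_1\rangle$, each pair occurring for uncountably many $\beta$. Put $(E_\beta,n_\beta)=(E'_\beta,n'_\beta)$ if $E'_\beta\subseteq\beta$, and $(E_\beta,n_\beta)=(\omega,0)$ otherwise. Then $E_\beta\subseteq\beta$ always. Every pair $(E,n)$ equals some $(E_\beta,n_\beta)$, because $E$ is bounded in $\omega_1$ and the pair is listed at some $\beta>\sup E$. Fix, in $V$, a sequence of bijections $b_\beta:E_\beta\to\omega$ for $\omega\le\beta<\omega_1$.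

**Step 3. The function $F$.** This step writes a copy of $x$ at each $\beta$, with the two colors $n_\beta$ and $n_\beta+1$. In $V[G]$, for $\xi<\beta<\omega_1$, let
$$F(\xi,\beta)=n_\beta+x(b_\beta(\xi))\ \text{ if }\beta\ge\omega\text{ and }\xi\in E_\beta;\qquad F(\xi,\beta)=0\ \text{ otherwise.}$$

**Step 4. Reading $x$ off from a representation.** This step shows that no fiber of $e$ is in $V[G_\eta]$. Suppose (1) holds with $U\in\mathcal U$, $h$ injective and $e:\omega\to\omega$, and suppose $e^{-1}(n)\in V[G_\eta]$ for some $n$. The graph of $h$ is an uncountable subset of $\omega_1\times\omega_1$. We code it by ordinals via a bijection in $V$, apply Theorem A with $\gamma=\omega_2$, and obtain an infinite set in $V$ contained in the graph of $h$. In $V$ it has a countably infinite subset. That subset is a function, so if $E$ is its domain, then $E\in V$ is countably infinite and $h\restriction E\in V$. Take $\beta$ with $(E_\beta,n_\beta)=(E,n)$, and let $\delta=h(\beta)$, which is just an ordinal. For $\xi\in E$ we have $\xi<\beta$ and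
$$x(b_\beta(\xi))=0\iff F(\xi,\beta)=n\iff U(h(\xi),\delta)\in e^{-1}(n).$$
All of $b_\beta$, $h\restriction E$, $U$, $\delta$, $e^{-1}(n)$ are in $V[G_\eta]$, so $x\in V[G_\eta]$, a contradiction. Hence no fiber of $e$ is in $V[G_\eta]$. Finite sets (including $\emptyset$) and all members of $\mathcal B$ are in $V[G_\eta]$. So every fiber is infinite and not in $\mathcal B$.

**Step 5. Graphs.** This step gives the last part of Theorem C. Let $\mathcal U$ be the set of edge indicators of the given graphs, choose $\eta$ and $x$ as in Step 1, and repeat the construction with every $n_\beta$ replaced by $0$. Then $F$ takes only the values $0$ and $1$, so it is the edge indicator of a graph on $\omega_1$. An induced embedding $h$ of this graph into the graph with indicator $U\in\mathcal U$ is a representation (1) with $e=\mathrm{id}$. Here $e^{-1}(0)=\{0\}\in V[G_\eta]$, and Step 4 with $n=0$ gives a contradiction. This proves Theorem C, and Theorem B with it. $\square$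

Everything now rests on Theorem A.

## Perfect trees and their pieces

A *perfect tree* is a nonempty $T\subseteq2^{<\omega}$, closed under initial segments, such that every node of $T$ has an extension in $T$ that *splits*, that is, a node $t\in T$ with $t^\frown0,t^\frown1\in T$. Two nodes are *compatible* if one is an initial segment of the other. The shortest splitting node of $T$ is $\mathrm{stem}(T)$, and every node of $T$ is compatible with it. If $w\in T$, then $\{t\in T:t\text{ compatible with }w\}$ is again a perfect tree. $[T]$ is the set of branches of $T$ in $2^\omega$. Sacks forcing consists of all perfect trees, ordered by inclusion.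

**Definition.** For a perfect tree $T$ let $T\ast\emptyset=T$, $sp_T(\rho)=\mathrm{stem}(T\ast\rho)$, and
$$T\ast(\rho^\frown c)=\{t\in T:t\text{ compatible with }sp_T(\rho)^\frown c\}\qquad(\rho\in2^{<\omega},\ c<2).$$
Write $R\le_nT$ iff $R\subseteq T$ and $sp_R(\rho)=sp_T(\rho)$ for all $|\rho|<n$.

So $sp_T(\rho)$ is the splitting node reached by following the turns $\rho$, and $R\le_nT$ means that $R$ is a subtree that keeps the first $n$ levels of splitting nodes. $R\le_0T$ means $R\subseteq T$. The relation $\le_n$ is transitive, and $\le_{n'}$ implies $\le_n$ if $n\le n'$.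

*Example.* Let $T$ be the set of $t\in2^{<\omega}$ with $t(i)=0$ for all even $i<|t|$. The splitting nodes are those of odd length: $sp_T(\emptyset)=\langle0\rangle$ and $sp_T(\langle c\rangle)=\langle0,c,0\rangle$. Let $R=\{t\in T:\text{if }|t|>3\text{ and }t(1)=1\text{ then }t(3)=0\}$. Then $sp_R(\emptyset)=\langle0\rangle$, but $sp_R(\langle1\rangle)=\langle0,1,0,0,0\rangle$. So $R\le_1T$ and not $R\le_2T$.

**Lemma 1.** Let $T$ be a perfect tree.

(a) There are nodes $w_\rho\subseteq sp_T(\rho)$ with $T\ast\rho=\{t\in T:t\text{ compatible with }w_\rho\}$. Moreover $sp_T(\rho)^\frown c\subseteq sp_T(\rho^\frown c)$ and $(T\ast\rho)\ast\theta=T\ast(\rho^\frown\theta)$.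

(b) $\rho\mapsto sp_T(\rho)$ is a bijection from $2^{<\omega}$ onto the splitting nodes of $T$; the splitting nodes of $T\ast\rho$ are the nodes $sp_T(\theta)$ with $\theta\supseteq\rho$.

(c) For $|\rho|\le n$, $[T\ast\rho]$ is the disjoint union of the sets $[T\ast\tau]$, $\rho\subseteq\tau\in2^n$, and $T\ast\rho$ is the union of these $T\ast\tau$.

(d) If $R$ is a perfect tree and $[R]\subseteq\bigcup_{\rho\in A}[T\ast\rho]$ for a set $A\subseteq 2^{<\omega}$, then for some $\rho\in A$ there is a perfect tree $R'\subseteq R\cap(T\ast\rho)$.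

*Proof.* (a) Let $w_\emptyset=\emptyset$ and $w_{\rho^\frown c}=sp_T(\rho)^\frown c$. By induction each $T\ast\rho$ is a perfect tree. All nodes of $T\ast(\rho^\frown c)$ are compatible with $sp_T(\rho)^\frown c$, and the initial segments of this node do not split in $T\ast(\rho^\frown c)$, except possibly the node itself. So $sp_T(\rho)^\frown c\subseteq sp_T(\rho^\frown c)$. For the last equation use induction on $|\theta|$. If it holds for $\theta$, then $sp_{T\ast\rho}(\theta)=sp_T(\rho^\frown\theta)=:w$, and $(T\ast\rho)\ast(\theta^\frown c)$ is the set of nodes of $T\ast\rho$ compatible with $w^\frown c$. A node of $T$ compatible with $w^\frown c$ is compatible with $w_\rho\subseteq w$, so it lies in $T\ast\rho$ anyway. Hence this set is $T\ast(\rho^\frown\theta^\frown c)$.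

(b) By (a), $sp_T(\rho)\subsetneq sp_T(\theta)$ if $\rho\subsetneq\theta$, and the two nodes are incompatible if $\rho,\theta$ are. So the map is injective. Let $w$ be a splitting node of $T$. Then $sp_T(\emptyset)\subseteq w$. If $sp_T(\rho)\subsetneq w$ and $w\in T\ast\rho$, then $w\supseteq sp_T(\rho)^\frown c$ for some $c$, so $w$ is a splitting node of $T\ast(\rho^\frown c)$ and $sp_T(\rho^\frown c)\subseteq w$. As the lengths grow, after finitely many steps $w=sp_T(\rho)$. The second statement is the first one applied to $T\ast\rho$, since $sp_{T\ast\rho}(\theta)=sp_T(\rho^\frown\theta)$.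

(c) Every branch of $T\ast\rho$ passes through $sp_T(\rho)$ and then through exactly one of $sp_T(\rho)^\frown0$, $sp_T(\rho)^\frown1$. Iterate. Since every node lies on a branch, the trees follow.

(d) Take $b\in[R]$ and $\rho\in A$ with $b\in[T\ast\rho]$. Then $w_\rho\subseteq b$, so $w_\rho\in R$, and $R'=\{t\in R:t\text{ compatible with }w_\rho\}$ is perfect. Its branches are those branches of $R$ through $w_\rho$; each of them is in some $[T\ast\rho']\subseteq[T]$, so $R'\subseteq T$ and hence $R'\subseteq T\ast\rho$. $\square$

We will often choose finitely many pieces of $T$, shrink each, and take the union. The next notion says when the chosen pieces are arranged like the pieces of a tree.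

**Definition.** A map $u:2^m\to2^N$ is a *tree map* if there is $v:2^{<m}\to2^{<N}$ such that $v(\rho)^\frown c\subseteq u(\tau)$ whenever $\rho^\frown c\subseteq\tau\in2^m$.

*Example.* With $m=1$, $N=2$, the map $u(\langle c\rangle)=\langle1,c\rangle$ is a tree map with $v(\emptyset)=\langle1\rangle$. The map $\langle0\rangle\mapsto\langle1,1\rangle$, $\langle1\rangle\mapsto\langle1,0\rangle$ is not, since $v(\emptyset)^\frown0\subseteq\langle1,1\rangle$ is impossible.

Tree maps are injective: if $\tau\ne\tau'$ first differ after $\rho$, then $u(\tau)$ and $u(\tau')$ extend $v(\rho)^\frown0$ and $v(\rho)^\frown1$, in some order. If $N\ge m$ and $u(\tau)\supseteq\tau$ for all $\tau$, then $u$ is a tree map with $v=\mathrm{id}$.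

**Lemma 2.** (a) If $u:2^m\to2^N$ is a tree map witnessed by $v$ and $R_\tau\subseteq T\ast u(\tau)$ are perfect trees ($\tau\in2^m$), then $R=\bigcup_\tau R_\tau$ is perfect, $R\ast\tau=R_\tau$ for $\tau\in2^m$, and $sp_R(\rho)=sp_T(v(\rho))$ for $|\rho|<m$.

(b) $R\le_nT$ iff $R\ast\tau\subseteq T\ast\tau$ for all $\tau\in2^n$.

(c) If $T_{k+1}\le_{n_k}T_k$ for all $k$, $n_k$ nondecreasing, $n_k\to\infty$, then $T=\bigcap_kT_k$ is perfect and $T\le_{n_k}T_k$ for all $k$.

*Proof.* (a) A finite nonempty union of perfect trees is perfect. We show $R\ast\rho=\bigcup\{R_\tau:\tau\supseteq\rho\}$ by induction on $|\rho|\le m$; the case $|\rho|=m$ is the assertion on $R\ast\tau$. For $\rho=\emptyset$ it is the definition of $R$. Assume it for $\rho$ with $|\rho|<m$ and let $w=sp_T(v(\rho))$.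

If $\tau\supseteq\rho^\frown c$, then $u(\tau)\supseteq v(\rho)^\frown c$, so $R_\tau\subseteq T\ast(v(\rho)^\frown c)$ and all nodes of $R_\tau$ are compatible with $w^\frown c$. Since $R_\tau$ has nodes longer than $w^\frown c$, also $w^\frown c\in R_\tau$. Hence all nodes of $R\ast\rho$ are compatible with $w$, and $w^\frown0,w^\frown1\in R\ast\rho$. So $sp_R(\rho)=w$, as claimed.

Now $R\ast(\rho^\frown c)$ is the set of nodes of $R$ compatible with $w^\frown c$. Such nodes lie in $R\ast\rho$, because $R\ast\rho$ is the set of nodes of $R$ compatible with a certain initial segment of $sp_R(\rho)=w$ (Lemma 1(a)). So $R\ast(\rho^\frown c)$ is the set of nodes of $\bigcup_{\tau\supseteq\rho}R_\tau$ compatible with $w^\frown c$. For $\tau\supseteq\rho^\frown c$ all nodes of $R_\tau$ qualify. For $\tau\supseteq\rho^\frown(1-c)$, a node of $R_\tau$ that qualifies is compatible with both $w^\frown0$ and $w^\frown1$, so it is an initial segment of $w$, and it lies in $R_{\tau'}$ for every $\tau'\supseteq\rho^\frown c$. Hence $R\ast(\rho^\frown c)=\bigcup\{R_\tau:\tau\supseteq\rho^\frown c\}$.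

(b) If $R\le_nT$ and $\tau\in2^n$, then $R\ast\tau$ and $T\ast\tau$ are the sets of nodes of $R$, respectively $T$, compatible with the same node, so $R\ast\tau\subseteq T\ast\tau$. Conversely, $R=\bigcup_{\tau\in2^n}R\ast\tau$, so $R\subseteq T$, and (a) with $u=v=\mathrm{id}$ and $R_\tau=R\ast\tau$ gives $sp_R(\rho)=sp_T(\rho)$ for $|\rho|<n$.

(c) For $l\ge k$ we have $T_l\le_{n_k}T_k$. So there is a function $v$ on $2^{<\omega}$ with $v(\rho)=sp_{T_l}(\rho)$ whenever $|\rho|<n_k$ and $l\ge k$. The nodes $v(\rho)$, $v(\rho)^\frown0$, $v(\rho)^\frown1$ are in $T_l$ for all large $l$, and the $T_l$ decrease, so they are in $T$. Also $v(\rho)^\frown c\subseteq v(\rho^\frown c)$, hence $|v(\rho)|\ge|\rho|$. Let $t\in T$, $|t|=m$, and take $k$ with $m<n_k$. Then $t\in T_k\ast\rho$ for some $\rho\in2^m$, and $v(\rho)=\mathrm{stem}(T_k\ast\rho)$ has length at least $m$; so $t\subseteq v(\rho)$. Thus every node of $T$ extends to a splitting node $v(\rho)$ of $T$, and $T$ is perfect.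

Finally $sp_T=v$, by induction on $|\rho|$: take $k$ with $|\rho|<n_k$. By the induction hypothesis $T\ast\rho$ and $T_k\ast\rho$ are defined by the same node, so $T\ast\rho=T\cap(T_k\ast\rho)$. All its nodes are compatible with $v(\rho)=\mathrm{stem}(T_k\ast\rho)$, and it contains $v(\rho)^\frown0$ and $v(\rho)^\frown1$. So its stem is $v(\rho)$. In particular $sp_T(\rho)=sp_{T_k}(\rho)$ for $|\rho|<n_k$, i.e. $T\le_{n_k}T_k$. $\square$

## Theorem A for one Sacks real

We first prove Theorem A for $\gamma=1$: conditions are perfect trees. Let $\dot X$ be a name and $T$ a condition that forces $\dot X$ to be an uncountable set of ordinals.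

The natural plan is a fusion $T_0\ge T_1\ge\dots$ with $T_{k+1}\le_kT_k$, where $T_{k+1}$ forces a new ordinal $\alpha_k$ into $\dot X$. Then $Q=\bigcap_kT_k$ forces $\{\alpha_k:k<\omega\}\subseteq\dot X$. At stage $k$ we must keep the $2^k$ pieces $T_k\ast\sigma$, $\sigma\in2^k$. Each can be shrunk to force some ordinal $\alpha_\sigma$ into $\dot X$. But we need *one* ordinal for all $\sigma$, and there may be none. Let $A_0,A_1\in V$ be disjoint uncountable sets of ordinals, let $x$ be the Sacks real, and let $X=A_{x(0)}$. If $R\le_12^{<\omega}$, then $R\ast\langle0\rangle$ forces $X=A_0$ and $R\ast\langle1\rangle$ forces $X=A_1$, so $R$ forces no ordinal into $X$. Here we froze the splitting node $\emptyset$ too early. If we first pass to $2^{<\omega}\ast\langle0\rangle$, the obstacle disappears. So before freezing the next level we should shrink the tree to a good place, and the question is whether a good place always exists.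

**Definition** (for one Sacks real). Let $D_n(T)=\{\alpha:\exists R\le_nT\ \ R\Vdash\alpha\in\dot X\}$. Call $T$ *$n$-rich* if $D_n(R)$ is uncountable for every $R\le_nT$.

In the example, $2^{<\omega}$ is $0$-rich, as every $R$ has a subtree deciding $x(0)$. It is not $1$-rich, as $D_1(2^{<\omega})=\emptyset$. But $2^{<\omega}\ast\langle0\rangle$ is $n$-rich for all $n$, since it forces $X=A_0$.

**Lemma 3.** If $T$ is $n$-rich, then some $T'\le_nT$ is $(n+1)$-rich.

*Proof.* Suppose not. Then
$$\text{for every }T'\le_nT\text{ there is }T''\le_{n+1}T'\text{ with }D_{n+1}(T'')\text{ countable.}\tag{2}$$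
This alone is no contradiction: $T''$ controls only those conditions that keep its $n$-th level of splitting nodes, and an $R\le_nT''$ may move this level up. However, where $R$ puts its $n$-th level is finite information: finitely many splitting nodes of $T''$. So there are only countably many positions, and we use (2) once for each of them, inside one fusion.

**Step 1. One position.** This step makes one position contribute only countably many ordinals. Let $N\ge n$, let $u:2^{n+1}\to2^N$ be a tree map with $\tau\restriction n\subseteq u(\tau)$ for all $\tau$, and let $\bar T\le_nT$. For a tree $S$ put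
$$D_u(S)=\{\alpha:\text{some perfect }R\text{ with }R\ast\tau\subseteq S\ast u(\tau)\text{ for all }\tau\in2^{n+1}\text{ forces }\alpha\in\dot X\}.$$
Let $T'=\bigcup_\tau\bar T\ast u(\tau)$. By Lemma 2(a), $T'\ast\tau=\bar T\ast u(\tau)$. For $\rho\in2^n$, $T'\ast\rho=\bigcup_{\tau\supseteq\rho}T'\ast\tau\subseteq\bar T\ast\rho$, since $u(\tau)\supseteq\rho$. So $T'\le_n\bar T\le_nT$, and (2) gives $T''\le_{n+1}T'$ with $D_{n+1}(T'')$ countable. Now we put $T''$ back into $\bar T$: let $\bar T_+=\bigcup_{\rho\in2^N}R_\rho$, where $R_{u(\tau)}=T''\ast\tau$ and $R_\rho=\bar T\ast\rho$ if $\rho$ is not a value of $u$. As $T''\ast\tau\subseteq T'\ast\tau=\bar T\ast u(\tau)$, Lemma 2(a),(b) gives $\bar T_+\le_N\bar T$ and $\bar T_+\ast u(\tau)=T''\ast\tau$. If $R\ast\tau\subseteq\bar T_+\ast u(\tau)$ for all $\tau$, then $R\ast\tau\subseteq T''\ast\tau$ for all $\tau$, so $R\le_{n+1}T''$. Hence $D_u(\bar T_+)\subseteq D_{n+1}(T'')$ is countable.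

**Step 2. All positions.** This step runs through all $u$ in a fusion. Let $T_0=T$ and $N_k=n+k$. Given $T_k$, apply Step 1 successively to the finitely many $u$ as above with $N=N_k$, and call the result $T_{k+1}$. Then $T_{k+1}\le_{N_k}T_k$, and $D_u(T_{k+1})$ is countable for each of these $u$, because $D_u$ can only decrease when $S$ is replaced by some $S'\le_{N_k}S$. Let $Q=\bigcap_kT_k$. Then $Q\le_{N_k}T_{k+1}$ for all $k$, and $Q\le_nT$. Let $N^\ast$ be the countable union of all sets $D_u(T_{k+1})$.

**Step 3. Every $R\le_nQ$ contains a tree in a treated position.** This step shows $D_n(Q)\subseteq N^\ast$, which contradicts the $n$-richness of $T$. Let $R\le_nQ$ force $\alpha\in\dot X$. For $\tau\in2^n$, $sp_R(\tau)$ is a splitting node of $R\ast\tau\subseteq Q\ast\tau$, so by Lemma 1(b) it is $sp_Q(\theta_\tau)$ for some $\theta_\tau\supseteq\tau$. Take $k$ with $N_k>|\theta_\tau|$ for all $\tau\in2^n$. For $c<2$, all nodes of $R\ast(\tau^\frown c)$ are compatible with $sp_Q(\theta_\tau)^\frown c$, so $R\ast(\tau^\frown c)\subseteq Q\ast(\theta_\tau{}^\frown c)$.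 By Lemma 1(c),(d) choose $u(\tau^\frown c)\in2^{N_k}$ extending $\theta_\tau{}^\frown c$ and a perfect $R_{\tau^\frown c}\subseteq(R\ast(\tau^\frown c))\cap(Q\ast u(\tau^\frown c))$. Then $u$ is a tree map, witnessed by $v(\rho)=\rho$ for $|\rho|<n$ and $v(\tau)=\theta_\tau$ for $|\tau|=n$, and $u(\tau^\frown c)\supseteq\tau$. Let $R'$ be the union of the $R_{\tau^\frown c}$. By Lemma 2(a) inside $R$ with $u=\mathrm{id}$, $R'\ast(\tau^\frown c)=R_{\tau^\frown c}\subseteq Q\ast u(\tau^\frown c)\subseteq T_{k+1}\ast u(\tau^\frown c)$. Since $R'\subseteq R$, $R'$ forces $\alpha\in\dot X$. So $\alpha\in D_u(T_{k+1})\subseteq N^\ast$. $\square$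

Theorem A for $\gamma=1$ follows. Any $T_0\subseteq T$ is $0$-rich: every $R\subseteq T_0$ forces $\dot X\subseteq D_0(R)$, so $D_0(R)$ is not countable. Given a $k$-rich $T_k$, choose $\alpha_k\in D_k(T_k)$ different from $\alpha_0,\dots,\alpha_{k-1}$, then $R_k\le_kT_k$ that forces $\alpha_k\in\dot X$ (it is still $k$-rich), then by Lemma 3 a $(k+1)$-rich $T_{k+1}\le_kR_k$. The fusion $\bigcap_kT_k$ forces $\{\alpha_k:k<\omega\}\subseteq\dot X$, and this set is in $V$. By density, we are done.

For an iteration the plan is the same, with two new points. The position of the next splitting nodes at a coordinate $i_0$ is now a $P_{i_0}$-name, so it depends on what happens at earlier coordinates. And a condition must be placed inside pieces at finitely many coordinates at once, so "position" becomes a finite rule that proceeds along these coordinates. The next two sections set this up.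

## Shapes, pieces and fusion in the iteration

Let $P=P_\gamma$. A condition $p$ has, for each $i<\gamma$, a $P_i$-name $p(i)$ forced by $1$ to be a perfect tree (say, a nice name, so that there is only a set of them); $\mathrm{supp}(p)=\{i:p(i)\ne\text{the canonical name of }2^{<\omega}\}$ is countable. Put $q\le p$ iff $q\restriction i\Vdash q(i)\subseteq p(i)$ for all $i<\gamma$. When we describe a coordinate $q(i)$ by "in $V[G_i]$, if … then …", we mean a $P_i$-name for the described tree, equal to $2^{<\omega}$ where the description does not apply. If the description always gives $2^{<\omega}$, we take the canonical name.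

**Definition.** A *shape* $(A,n)$ consists of a finite $A\subseteq\gamma$ and $n:A\to\omega$; $\Sigma(A,n)=\prod_{i\in A}2^{n(i)}$. Write $(A,n)\sqsubseteq(A^+,n^+)$ iff $A\subseteq A^+$ and $n\le n^+\restriction A$. For $\sigma\in\Sigma(A,n)$ let $p\ast\sigma$ be the condition with $(p\ast\sigma)(i)=p(i)\ast\sigma(i)$ for $i\in A$ and $(p\ast\sigma)(i)=p(i)$ otherwise. Put $q\le_{A,n}p$ iff $q\le p$ and $q\restriction i\Vdash q(i)\le_{n(i)}p(i)$ for all $i\in A$.

*Example.* Let $\gamma=2$, $A=\{0,1\}$, $n(0)=1$, $n(1)=2$. Then $\Sigma(A,n)$ has $2\cdot4=8$ elements. For $\sigma=(\langle1\rangle,\langle0,1\rangle)$ the condition $p\ast\sigma$ has first coordinate the right half $p(0)\ast\langle1\rangle$, and second coordinate a name for the piece $\langle0,1\rangle$ of the tree $p(1)$. The label $\langle0,1\rangle$ is in $V$, but the node $sp_{p(1)}(\langle0\rangle)^\frown1$ that defines the piece is only a name.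

Clearly $p\ast\sigma\le p$. The relation $\le_{A,n}$ is reflexive and transitive, and if $(A,n)\sqsubseteq(A^+,n^+)$ and $q\le_{A^+,n^+}p$, then $q\le_{A,n}p$. For $j\le\gamma$ write $\sigma\restriction j$ for $\sigma\restriction(A\cap j)$ and $\Sigma(A\cap j,n)$ for $\Sigma(A\cap j,n\restriction j)$. Then $(p\ast\sigma)\restriction j=(p\restriction j)\ast(\sigma\restriction j)$.

**Lemma 4.** Let $(A,n)$ be a shape.

(a) $\{p\ast\sigma:\sigma\in\Sigma(A,n)\}$ is predense below $p$, and its members are pairwise incompatible.

(b) $q\le_{A,n}p$ iff $q\ast\sigma\le p\ast\sigma$ for all $\sigma\in\Sigma(A,n)$.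

(c) (Fusion) If $(A_k,n_k)\sqsubseteq(A_{k+1},n_{k+1})$, $p_{k+1}\le_{A_k,n_k}p_k$, $\bigcup_kA_k\supseteq\bigcup_k\mathrm{supp}(p_k)$ and $n_k(i)\to\infty$ for each $i\in\bigcup_kA_k$, then there is $q$ with $q\le_{A_k,n_k}p_k$ for all $k$.

*Proof.* (a) Let $r\le p$ and $A=\{i_1<\dots<i_m\}$. We find a $\sigma$ and a common extension of $r$ and $p\ast\sigma$ by treating $i_1,\dots,i_m$ in turn. Given the current $r$, extend $r\restriction i_l$ to decide some $\tau_l\in2^{n(i_l)}$ for which $r(i_l)$ has a perfect subtree inside $p(i_l)\ast\tau_l$; such a $\tau_l$ exists by Lemma 1(c),(d), as $r(i_l)\subseteq p(i_l)$ is forced. Replace $r(i_l)$ by a name for such a subtree and leave the later coordinates as they are. Later steps only strengthen what was achieved, so the final condition is below $p\ast\langle\tau_l\rangle_l$. If $\sigma\ne\sigma'$ differ at $i$, then a common extension $r$ of $p\ast\sigma$ and $p\ast\sigma'$ would satisfy $r\restriction i\Vdash[r(i)]\subseteq[p(i)\ast\sigma(i)]\cap[p(i)\ast\sigma'(i)]=\emptyset$, which is impossible.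

(b) Let $q\le_{A,n}p$. For $i\in A$, $(q\ast\sigma)\restriction i\le q\restriction i$ forces $q(i)\ast\sigma(i)\subseteq p(i)\ast\sigma(i)$ by Lemma 2(b); for $i\notin A$ it forces $q(i)\subseteq p(i)$. So $q\ast\sigma\le p\ast\sigma$. Conversely, fix $i<\gamma$. By (a) for $P_i$, the conditions $(q\restriction i)\ast\sigma'$, $\sigma'\in\Sigma(A\cap i,n)$, are predense below $q\restriction i$. By hypothesis, applied to all $\sigma$ with $\sigma\restriction i=\sigma'$, each of them forces $q(i)\subseteq p(i)$ if $i\notin A$, and $q(i)\ast\tau\subseteq p(i)\ast\tau$ for all $\tau\in2^{n(i)}$, that is $q(i)\le_{n(i)}p(i)$, if $i\in A$. So $q\restriction i$ forces it.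

(c) Let $q(i)$ name $\bigcap_kp_k(i)$ if this is a perfect tree, and $2^{<\omega}$ otherwise. If $i\notin\bigcup_kA_k$, all $p_k(i)$ are trivial and $q(i)$ is the canonical name; so $\mathrm{supp}(q)$ is countable. We show $q\restriction i\le p_k\restriction i$ for all $k$, by induction on $i\le\gamma$, together with the required relation at each $i$. Limits are clear since $\le$ is defined coordinatewise. Assume it for $i<\gamma$. If $i\notin\bigcup_kA_k$, coordinate $i$ is trivial in all conditions. Otherwise $q\restriction i$ forces $p_{k+1}(i)\subseteq p_k(i)$ for all $k$ and $p_{k+1}(i)\le_{n_k(i)}p_k(i)$ for all $k$ with $i\in A_k$. Let $k_0$ be the first such $k$. By Lemma 2(c) from $k_0$ on, it is forced that $q(i)=\bigcap_kp_k(i)$ is perfect, $q(i)\le_{n_k(i)}p_k(i)$ for $k\ge k_0$, and $q(i)\subseteq p_k(i)$ for $k<k_0$. $\square$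

We use (a) mostly in this form: if $r\in G_j$, where $r\in P_j$ and $G_j$ is $P_j$-generic, then
$$\text{there is exactly one }\sigma'\in\Sigma(A\cap j,n)\text{ with }r\ast\sigma'\in G_j.\tag{3}$$

**The standard choice.** The hypotheses of Lemma 4(c) on $(A_k,n_k)$ can be met in any recursive construction of the $p_k$. When $p_k$ is found, fix a map $m\mapsto i^k_m$ from $\omega$ onto $\mathrm{supp}(p_k)$ (if it is nonempty). Having $p_{k+1}$, let $A_{k+1}=A_k\cup\{i^l_m:l,m\le k\}$, $n_{k+1}=n_k+1$ on $A_k$, and $n_{k+1}=0$ on $A_{k+1}\setminus A_k$. Each $i^l_m$ enters as soon as $k\ge l,m$, and from then on its value grows by $1$ at each step.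

## Selections

**Definition.** Let $A\subseteq A^+$. A *selection* from shape $(A,m)$ to shape $(A^+,n^+)$ is a map $s:\Sigma(A,m)\to\Sigma(A^+,n^+)$ such that

* (s1) for $j\in A^+$, $s(\sigma)(j)$ depends only on $\sigma\restriction(A\cap(j+1))$. For $\sigma'\in\Sigma(A\cap j,m)$ write it $s_j(\sigma')$ if $j\in A^+\setminus A$, and $s_j(\sigma',\tau)$, with $\tau=\sigma(j)\in2^{m(j)}$, if $j\in A$;
* (s2) for $j\in A$ and $\sigma'\in\Sigma(A\cap j,m)$, the map $\tau\mapsto s_j(\sigma',\tau)$ is a tree map $2^{m(j)}\to2^{n^+(j)}$.

Put $r\le_sp$ iff $r\ast\sigma\le p\ast s(\sigma)$ for all $\sigma\in\Sigma(A,m)$.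

So $s$ is the rule saying into which fine piece of $p$ each coarse piece of $r$ is placed. For a single coordinate it is a tree map, the "position" of the previous proof.

*Example.* Let $\gamma=2$, $A=A^+=\{0,1\}$, $m=(1,1)$, $n^+=(1,2)$, and $s(\langle a\rangle,\langle b\rangle)=(\langle a\rangle,\langle a,b\rangle)$. At coordinate $1$, for $\sigma'=\langle a\rangle$, the map $\langle b\rangle\mapsto\langle a,b\rangle$ is a tree map with $v(\emptyset)=\langle a\rangle$. Let $p$ be the trivial condition, and let $r(0)=2^{<\omega}$ and $r(1)$ be the name for $2^{<\omega}\ast\langle a\rangle$, where $a$ is the first bit of the first Sacks real. Then $r\ast(\langle a\rangle,\langle b\rangle)\le p\ast(\langle a\rangle,\langle a,b\rangle)$, so $r\le_sp$. The first splitting node of $r(1)$ has two possible positions, depending on the earlier coordinate, and $s$ records both.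

**Lemma 5.** Let $s$ be a selection from $(A,m)$ to $(A^+,n^+)$.

(i) If $r\le_{A,m}p''\le_sp\le_{A^+,n^+}p^-$, then $r\le_sp^-$. Also $r\le_sp$ implies $r\le p$. If $(A,n)\sqsubseteq(A,m)$ and $\sigma(i)\restriction n(i)\subseteq s(\sigma)(i)$ for all $\sigma\in\Sigma(A,m)$ and $i\in A$, then $r\le_sp$ implies $r\le_{A,n}p$.

(ii) For each $p$ there is $p'\le_sp$.

(iii) If $p''\le_sp$, there is $p_+\le_{A^+,n^+}p$ with $p_+\ast s(\sigma)\le p''\ast\sigma$ for all $\sigma\in\Sigma(A,m)$. Consequently $r\le_sp_+$ implies $r\le_{A,m}p''$.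

(iv) If $\dot a$ is a name for an element of $V$ and $(A,n)$ is a shape, then for each $p$ there is $t\le_{A,n}p$ such that every $t\ast\sigma$, $\sigma\in\Sigma(A,n)$, decides $\dot a$.

*Proof of (i): the relations compose.* By Lemma 4(b), $r\ast\sigma\le p''\ast\sigma\le p\ast s(\sigma)\le p^-\ast s(\sigma)$. For the rest let $r\le_sp$ and fix $i<\gamma$. The conditions $(r\restriction i)\ast\sigma'$, $\sigma'\in\Sigma(A\cap i,m)$, are predense below $r\restriction i$. If $i\notin A$, each forces $r(i)\subseteq(p\ast s(\sigma))(i)\subseteq p(i)$ (for any $\sigma$ extending $\sigma'$). If $i\in A$, each forces $r(i)\ast\tau\subseteq p(i)\ast s_i(\sigma',\tau)$ for all $\tau\in2^{m(i)}$, hence $r(i)\subseteq p(i)$. So $r\le p$. In the last situation, for $i\in A$ and $\rho\in2^{n(i)}$, each forces $r(i)\ast\rho=\bigcup_{\tau\supseteq\rho}r(i)\ast\tau\subseteq p(i)\ast\rho$, because $s_i(\sigma',\tau)\supseteq\tau\restriction n(i)=\rho$. By Lemma 2(b), $r(i)\le_{n(i)}p(i)$ is forced.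

*Proof of (ii): the selected pieces form a condition.* Define $p'(j)$ by recursion on $j$. For $j\notin A^+$ let $p'(j)=p(j)$. For $j\in A^+$, in $V[G_j]$ with $p'\restriction j\in G_j$, let $\sigma'\in\Sigma(A\cap j,m)$ be unique with $(p'\restriction j)\ast\sigma'\in G_j$, by (3). Let
$$p'(j)=p(j)\ast s_j(\sigma')\ \text{ if }j\notin A,\qquad p'(j)=\bigcup_{\tau\in2^{m(j)}}p(j)\ast s_j(\sigma',\tau)\ \text{ if }j\in A.$$
In the second case (s2) and Lemma 2(a) show that $p'(j)$ is perfect and $p'(j)\ast\tau=p(j)\ast s_j(\sigma',\tau)$. The support of $p'$ is contained in $\mathrm{supp}(p)\cup A^+$. To see $p'\ast\sigma\le p\ast s(\sigma)$, look at a coordinate $j$. If $j\notin A^+$, both sides have $p(j)$. If $j\in A^+$, then $(p'\ast\sigma)\restriction j=(p'\restriction j)\ast(\sigma\restriction j)$ forces $p'\restriction j\in G_j$ and $\sigma'=\sigma\restriction j$, so it forces $(p'\ast\sigma)(j)=(p\ast s(\sigma))(j)$.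

*Proof of (iii): strengthened pieces can be put back.* By (i), $p''\le p$. Define $p_+(j)$ as follows. In $V[G_j]$, if $p''\restriction j\notin G_j$, let $p_+(j)=p(j)$. If $p''\restriction j\in G_j$, let $\sigma'\in\Sigma(A\cap j,m)$ be unique with $(p''\restriction j)\ast\sigma'\in G_j$. For $j\notin A^+$ let $p_+(j)=p''(j)$. For $j\in A^+$ let $p_+(j)=\bigcup_{\rho\in2^{n^+(j)}}R_\rho$, where

* for $j\in A^+\setminus A$: $R_\rho=p''(j)$ if $\rho=s_j(\sigma')$, and $R_\rho=p(j)\ast\rho$ otherwise;
* for $j\in A$: $R_\rho=p''(j)\ast\tau$ if $\rho=s_j(\sigma',\tau)$, and $R_\rho=p(j)\ast\rho$ otherwise. Here $\tau$ is unique, since tree maps are injective.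

We claim $R_\rho\subseteq p(j)\ast\rho$ in all cases. Take $\sigma$ with $\sigma\restriction j=\sigma'$ and, if $j\in A$, $\sigma(j)=\tau$. Then $(p''\ast\sigma)\restriction j\in G_j$, and $p''\ast\sigma\le p\ast s(\sigma)$ gives $p''(j)\subseteq p(j)\ast s_j(\sigma')$, respectively $p''(j)\ast\tau\subseteq p(j)\ast s_j(\sigma',\tau)$. By Lemma 2(a),(b) with $u=\mathrm{id}$, $p_+(j)\ast\rho=R_\rho$ and $p_+(j)\le_{n^+(j)}p(j)$. For $j\notin A^+$, $p_+(j)\subseteq p(j)$ because $p''\le p$. If $j\notin\mathrm{supp}(p)\cup\mathrm{supp}(p'')\cup A^+$, then $p_+(j)$ is trivial. So $p_+$ is a condition and $p_+\le_{A^+,n^+}p$.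

Next, $(p_+\ast s(\sigma))\restriction j\le(p''\ast\sigma)\restriction j$ by induction on $j\le\gamma$; limits are clear. Given this for $j$, the left side forces $(p''\restriction j)\ast(\sigma\restriction j)\in G_j$. So it forces $p''\restriction j\in G_j$ and $\sigma'=\sigma\restriction j$. Then $(p_+\ast s(\sigma))(j)=(p''\ast\sigma)(j)$: both are $p''(j)$ if $j\notin A^+$; the left is $R_{s_j(\sigma')}=p''(j)$ if $j\in A^+\setminus A$; and the left is $R_{s_j(\sigma',\sigma(j))}=p''(j)\ast\sigma(j)$ if $j\in A$. Finally, if $r\le_sp_+$, then $r\ast\sigma\le p_+\ast s(\sigma)\le p''\ast\sigma$ for all $\sigma$, so $r\le_{A,m}p''$ by Lemma 4(b).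

*Proof of (iv): names are decided by pieces.* Let $\sigma\in\Sigma(A,n)$. The map $s(\emptyset)=\sigma$ is a selection from $(\emptyset,\emptyset)$ to $(A,n)$, and $w\le_sp$ means $w\le p\ast\sigma$. So by (iii), if $w\le p\ast\sigma$, there is $p_+\le_{A,n}p$ with $p_+\ast\sigma\le w$. Do this successively for all $\sigma\in\Sigma(A,n)$, each time with a $w$ that decides $\dot a$. By Lemma 4(b), later steps preserve what was achieved. $\square$

## Rich conditions and one more splitting level

Fix a $P$-name $\dot X$ for a set of ordinals. For a shape $(A,n)$ and a selection $s$ let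
$$D_{A,n}(p)=\{\alpha:\exists r\le_{A,n}p\ \ r\Vdash\alpha\in\dot X\},\qquad D_s(p)=\{\alpha:\exists r\le_sp\ \ r\Vdash\alpha\in\dot X\}.$$
These sets are in $V$. They decrease when $p$ is strengthened with respect to $\le_{A,n}$, respectively $\le_{A^+,n^+}$, where $(A^+,n^+)$ is the target shape of $s$; for $D_s$ this is Lemma 5(i).

**Definition.** $p$ is *$(A,n)$-rich* if $D_{A,n}(r)$ is uncountable for every $r\le_{A,n}p$.

If $p$ is $(A,n)$-rich and $r\le_{A,n}p$, then $r$ is $(A,n)$-rich. Adding to $A$ a coordinate with value $0$ does not change $\le_{A,n}$, so it does not change richness. For $\gamma=1$, $A=\{0\}$ this is the $n$-richness from before.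

**Lemma 6.** Let $p$ be $(A,n)$-rich, $i_0\in A$, $n'(i_0)=n(i_0)+1$ and $n'(i)=n(i)$ for $i\in A\setminus\{i_0\}$. Then some $p'\le_{A,n}p$ is $(A,n')$-rich.

*Proof.* Suppose not. Then
$$\text{for every }p'\le_{A,n}p\text{ there is }p''\le_{A,n'}p'\text{ with }D_{A,n'}(p'')\text{ countable.}\tag{4}$$

**Step 1. A fusion that treats every selection.** This step builds $q\le_{A,n}p$ such that every selection to a shape of the fusion contributes only countably many ordinals. Let $p_0=p$ and $(A_0,n_0)=(A,n)$. Given $p_k\le_{A,n}p$ and $(A_k,n_k)\sqsupseteq(A,n)$, let $\mathrm{Sel}_k$ be the finite (possibly empty) set of selections $s$ from $(A,n')$ to $(A_k,n_k)$ with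

* (s3) $\sigma(i)\restriction n(i)\subseteq s(\sigma)(i)$ for all $\sigma\in\Sigma(A,n')$ and $i\in A$.

Treat the members of $\mathrm{Sel}_k$ one after another, starting with $\bar p=p_k$. Given the current $\bar p\le_{A_k,n_k}p_k$ and $s$, take $p'\le_s\bar p$ by Lemma 5(ii). By Lemma 5(i) and (s3), $p'\le_{A,n}\bar p$, so $p'\le_{A,n}p$. By (4) take $p''\le_{A,n'}p'$ with $D_{A,n'}(p'')$ countable. Then $p''\le_s\bar p$ by Lemma 5(i). Lemma 5(iii) gives $\bar p_+\le_{A_k,n_k}\bar p$ such that every $r\le_s\bar p_+$ satisfies $r\le_{A,n'}p''$. So $D_s(\bar p_+)\subseteq D_{A,n'}(p'')$ is countable. Continue with $\bar p_+$ as the new $\bar p$. When all $s\in\mathrm{Sel}_k$ are treated, call the result $p_{k+1}$. Then $p_{k+1}\le_{A_k,n_k}p_k$, and by monotonicity $D_s(p_{k+1})$ is countable for every $s\in\mathrm{Sel}_k$. Let $(A_{k+1},n_{k+1})$ be the standard choice.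

Let $q$ be the fusion given by Lemma 4(c). Since $q\le_{A_{k+1},n_{k+1}}p_{k+1}$, we have $q\le_{A_k,n_k}p_{k+1}$ for all $k$; also $q\le_{A,n}p$. Let $N=\bigcup_k\bigcup_{s\in\mathrm{Sel}_k}D_s(p_{k+1})$, a countable set.

**Step 2. Reduction to a claim.** This step says what is still needed.

**Claim.** If $r\le_{A,n}q$, there are $k$, $s\in\mathrm{Sel}_k$ and $r'\le r$ with $r'\le_sq$.

Given the Claim, let $\alpha\in D_{A,n}(q)$ be witnessed by $r$, and take $k,s,r'$. Then $r'\Vdash\alpha\in\dot X$, and $r'\le_sq\le_{A_k,n_k}p_{k+1}$ gives $r'\le_sp_{k+1}$, so $\alpha\in D_s(p_{k+1})\subseteq N$. Hence $D_{A,n}(q)\subseteq N$ is countable, contradicting that $p$ is $(A,n)$-rich. It remains to prove the Claim; let $r\le_{A,n}q$.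

**Step 3. Bounding the positions at $i_0$.** This step finds, in $V$, a stage $k$ of the fusion that is fine enough for $r$. It is forced by $r\restriction i_0$ that for each $\tau\in2^{n(i_0)}$ the node $sp_{r(i_0)}(\tau)$ is a splitting node of $r(i_0)\ast\tau\subseteq q(i_0)\ast\tau$. So by Lemma 1(b) it equals $sp_{q(i_0)}(\dot\theta_\tau)$ for a unique $\dot\theta_\tau\in2^{<\omega}$, and $\dot\theta_\tau\supseteq\tau$. By Lemma 5(iv) in $P_{i_0}$ there is $t\le_{A\cap i_0,n}r\restriction i_0$ such that each $t\ast\sigma$, $\sigma\in\Sigma(A\cap i_0,n)$, decides $\langle\dot\theta_\tau:\tau\in2^{n(i_0)}\rangle$. There are only finitely many $\sigma$, and the $t\ast\sigma$ are predense below $t$. So there is $L<\omega$ with $t\Vdash|\dot\theta_\tau|<L$ for all $\tau$. Let $r^1=t^\frown r\restriction[i_0,\gamma)$. Then $r^1\le_{A,n}r\le_{A,n}q$. Choose $k$ with $n_k(i_0)\ge L$ and $n_k(i)\ge n'(i)$ for all $i\in A$. Let $A_k=\{j_1<\dots<j_M\}$ and $j_{M+1}=\gamma$; as $i_0\in A\subseteq A_k$, $M\ge1$.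

**Step 4. Routing $r^1$ into pieces of $q$, coordinate by coordinate.** This step builds $s$ and $r'$ simultaneously. By recursion on $l\le M+1$ we construct $t_l\in P_{j_l}$ and $s^l:\Sigma(A\cap j_l,n')\to\Sigma(A_k\cap j_l,n_k)$, the part of $s$ below $j_l$, satisfying (s1)–(s3) there, such that
$$t_l\le r^1\restriction j_l\quad\text{and}\quad t_l\ast\sigma'\le(q\restriction j_l)\ast s^l(\sigma')\ \text{ for all }\sigma'\in\Sigma(A\cap j_l,n').\tag{5}$$
Start with $t_1=r^1\restriction j_1$ and the only possible $s^1$; here $A\cap j_1=\emptyset$ and $r^1\le q$. Given $t_l$ and $s^l$ with $l\le M$, let $j=j_l$. In $V[G_j]$ with $t_l\in G_j$ we choose names as follows. Recall that $r^1(j)\subseteq q(j)$, and $r^1(j)\le_{n(j)}q(j)$ if $j\in A$.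

*Case $j\notin A$.* By Lemma 1(c),(d) choose $\dot\rho\in2^{n_k(j)}$ and a perfect $\dot R\subseteq r^1(j)\cap(q(j)\ast\dot\rho)$.

*Case $j\in A\setminus\{i_0\}$.* For $\tau\in2^{n(j)}=2^{n'(j)}$ we have $r^1(j)\ast\tau\subseteq q(j)\ast\tau$, and $[q(j)\ast\tau]$ is the disjoint union of the sets $[q(j)\ast\rho]$ with $\tau\subseteq\rho\in2^{n_k(j)}$. Choose $\dot\rho_\tau\in2^{n_k(j)}$ with $\dot\rho_\tau\supseteq\tau$ and a perfect $\dot R_\tau\subseteq(r^1(j)\ast\tau)\cap(q(j)\ast\dot\rho_\tau)$. Let $\dot R=\bigcup_\tau\dot R_\tau$. The map $\tau\mapsto\dot\rho_\tau$ is a tree map, because $\dot\rho_\tau\supseteq\tau$ and $n_k(j)\ge n'(j)$.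

*Case $j=i_0$.* Now $r^1(i_0)=r(i_0)$ and $t_l\le r^1\restriction i_0=t$. For $\tau\in2^{n(i_0)}$ and $c<2$, all nodes of $r(i_0)\ast(\tau^\frown c)$ are compatible with $sp_{r(i_0)}(\tau)^\frown c=sp_{q(i_0)}(\dot\theta_\tau)^\frown c$. So $r(i_0)\ast(\tau^\frown c)\subseteq q(i_0)\ast(\dot\theta_\tau{}^\frown c)$; also $|\dot\theta_\tau|<L\le n_k(i_0)$. By Lemma 1(c),(d) choose $\dot\rho_{\tau^\frown c}\in2^{n_k(i_0)}$ extending $\dot\theta_\tau{}^\frown c$ and a perfect $\dot R_{\tau^\frown c}\subseteq(r(i_0)\ast(\tau^\frown c))\cap(q(i_0)\ast\dot\rho_{\tau^\frown c})$. Let $\dot R=\bigcup\dot R_{\tau^\frown c}$. The map $\tau^\frown c\mapsto\dot\rho_{\tau^\frown c}$ is a tree map $2^{n'(i_0)}\to2^{n_k(i_0)}$, witnessed by $v(\rho)=\rho$ for $|\rho|<n(i_0)$ and $v(\tau)=\dot\theta_\tau$ for $|\tau|=n(i_0)$: indeed $\tau\subseteq\dot\theta_\tau$ and $\dot\theta_\tau{}^\frown c\subseteq\dot\rho_{\tau^\frown c}$. Also $\dot\rho_{\tau^\frown c}\supseteq\tau=(\tau^\frown c)\restriction n(i_0)$.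

In the last two cases $\dot R\ast\tau=\dot R_\tau$ for all $\tau\in2^{n'(j)}$, by Lemma 2(a) inside $r^1(j)$ with $u=\mathrm{id}$.

Now we move the choices to $V$. By Lemma 5(iv) take $t_l'\le_{A\cap j,n'}t_l$ such that each $t_l'\ast\sigma'$, $\sigma'\in\Sigma(A\cap j,n')$, decides $\dot\rho$ (respectively $\langle\dot\rho_\tau:\tau\in2^{n'(j)}\rangle$). Let $s_j(\sigma')$ (respectively $s_j(\sigma',\tau)$) be the decided value. This defines $s^{l+1}$, and (s1) holds at $j$ by definition. (s2) and (s3) hold at $j$ by what was noted in the cases. Put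
$$t_{l+1}=t_l'{}^\frown\dot R^\frown r^1\restriction(j_l,j_{l+1}).$$
Then $t_{l+1}\le r^1\restriction j_{l+1}$. For the second part of (5), let $\sigma'\in\Sigma(A\cap j_{l+1},n')$. Below $j$: $t_l'\ast(\sigma'\restriction j)\le t_l\ast(\sigma'\restriction j)\le(q\restriction j)\ast s^l(\sigma'\restriction j)$, by Lemma 4(b) and (5) for $l$. At $j$: $t_l'\ast(\sigma'\restriction j)$ forces $\dot R\subseteq q(j)\ast s_j(\sigma'\restriction j)$ if $j\notin A$, and $\dot R\ast\sigma'(j)=\dot R_{\sigma'(j)}\subseteq q(j)\ast s_j(\sigma'\restriction j,\sigma'(j))$ if $j\in A$. At $i$ with $j_l<i<j_{l+1}$: $i\notin A_k\supseteq A$, so the coordinates to compare are $r^1(i)$ and $q(i)$, and $r^1\le q$.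

Finally let $r'=t_{M+1}$ and $s=s^{M+1}$. Then $r'\le r^1\le r$, $s\in\mathrm{Sel}_k$, and (5) for $l=M+1$ says $r'\le_sq$. This proves the Claim and Lemma 6. $\square$

## The infinite ground-model subset

We prove Theorem A. Let $X=\dot X[G]$ be an uncountable set of ordinals in $V[G]$, where we may take $\dot X$ to be forced by $1$ to be a set of ordinals, and let $p\in G$ force that $\dot X$ is uncountable. By density it suffices to show:
$$\text{for every }p_\ast\le p\text{ there are }q\le p_\ast\text{ and an infinite }E\in V\text{ with }q\Vdash E\subseteq\dot X.$$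

**Step 1. The start.** This step shows that $p_\ast$ is $(\emptyset,\emptyset)$-rich. Let $r\le p_\ast$. If some $r'\le r$ forces $\alpha\in\dot X$, then $\alpha\in D_{\emptyset,\emptyset}(r)$. So $r\Vdash\dot X\subseteq D_{\emptyset,\emptyset}(r)$. If this set were countable, $r$ would force $\dot X$ to be countable, which is a contradiction.

**Step 2. The fusion.** This step puts new ordinals into $\dot X$ while keeping richness for growing shapes. We construct, in $V$, $p_k$, $(A_k,n_k)$ and $\alpha_k$ such that $p_k$ is $(A_k,n_k)$-rich. Let $p_0=p_\ast$ and $(A_0,n_0)=(\emptyset,\emptyset)$. Given $p_k$, the set $D_{A_k,n_k}(p_k)$ is uncountable, so choose $\alpha_k\in D_{A_k,n_k}(p_k)\setminus\{\alpha_l:l<k\}$ and $r_k\le_{A_k,n_k}p_k$ with $r_k\Vdash\alpha_k\in\dot X$. Then $r_k$ is $(A_k,n_k)$-rich. Apply Lemma 6 once for each $i\in A_k$, each time raising the value at $i$ by $1$. All steps are $\le_{A_k,n_k}$-extensions, and we obtain $p_{k+1}\le_{A_k,n_k}r_k$ that is $(A_k,n_k+1)$-rich. Let $(A_{k+1},n_{k+1})$ be the standard choice: $n_{k+1}=n_k+1$ on $A_k$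 and $n_{k+1}=0$ on $A_{k+1}\setminus A_k$. Coordinates with value $0$ do not matter for richness, so $p_{k+1}$ is $(A_{k+1},n_{k+1})$-rich.

**Step 3. The limit.** This step collects the ordinals. Since $p_{k+1}\le_{A_k,n_k}p_k$ for all $k$ and the shapes are the standard choice, Lemma 4(c) gives a fusion $q$. Then $q\le p_0=p_\ast$ and $q\le p_{k+1}\le r_k$ for all $k$. So $q\Vdash E\subseteq\dot X$ for the set $E=\{\alpha_k:k<\omega\}$, which is infinite and in $V$. This proves Theorem A, and with it Theorems B and C. $\blacksquare$
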